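# The $(3+2)$-core of $G(n,c/n)$ is Laman-spanning for $c>c_2$

## 1. Laman graphs, rigid components, cores and orientations

Graphs are simple. For a vertex set $S$ of a graph $G$, $G[S]$ is the induced subgraph and $e(S)$ is its number of edges. Euler's number is written $\mathrm e$ to keep it apart from $e(S)$.

**Definition 1 (Laman graph).** A graph on $k\ge2$ vertices is a *Laman graph* if it has exactly $2k-3$ edges and every subset of $k'\ge2$ of its vertices spans at most $2k'-3$ edges.

A single edge ($k=2$) and a triangle ($k=3$) are Laman graphs. So is $K_4$ minus an edge: it has $5=2\cdot4-3$ edges, and three vertices never span more than $3$. So is $K_{3,3}$: it has $9=2\cdot6-3$ edges, and we check that a subset with $a$ vertices on one side and $b\ge a$ on the other spans $ab\le 2(a+b)-3$ edges when $a+b\ge2$. For $a=0$ this reads $0\le2b-3$ with $b\ge2$. For $a=1$ it is $b\le2b-1$. For $a=2$ it is $2b\le2b+1$. For $a=b=3$ it is $9\le9$. The graph $K_4$ has one edge too many, and two triangles sharing a vertex have $6$ edges where $7$ are needed.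

**Definition 2 (Laman-spanning, rigid).** A graph is *Laman-spanning* if it contains a spanning subgraph that is a Laman graph. A vertex set is Laman-spanning if its induced subgraph is. Equivalently, the graph is rigid as a generic bar-joint framework in the plane. I will say *rigid* for Laman-spanning; a rigid set has at least two vertices.

$K_4$ is rigid. The $4$-cycle is not, since it has $4<5$ edges. Having enough edges is not sufficient: two copies of $K_4$ that share exactly one vertex have $7$ vertices and $12\ge 2\cdot7-3=11$ edges, but a Laman subgraph uses at most $5$ edges in each copy, hence at most $10$ in total. So this graph is not rigid.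

**Definition 3 (rigid component, giant).** A *rigid component* of $G$ is a maximal vertex set that is rigid. A single vertex that lies in no larger such set counts as a trivial rigid component. A rigid component is *giant* if it spans $\Theta(n)$ vertices.

In a triangle $123$ with a pendant edge $34$, the rigid components are $\{1,2,3\}$ and $\{3,4\}$, so components may share a vertex. In a $4$-cycle the components are the four edges.

**Definition 4 (3-core).** The *3-core* of $G$ is the largest induced subgraph with minimum degree at least $3$. It is well defined because the union of two sets of induced minimum degree $\ge3$ has induced minimum degree $\ge3$. In particular it contains every vertex set of induced minimum degree $\ge3$. Write $K$ for its vertex set.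

**Definition 5 ($(3+2)$-core).** Start from $K$ and repeatedly add any vertex that has at least $2$ neighbors in the set obtained so far. The final set is $Q\supseteq K$, and $G[Q]$ is the *$(3+2)$-core*. The order of additions is irrelevant, because a vertex that may be added now may still be added later.

Example: take $K_4$ on $1,2,3,4$, a vertex $5$ adjacent to $1,2$, a vertex $6$ adjacent to $5,3$, and a vertex $7$ adjacent to $6$. No set of induced minimum degree $\ge3$ contains $7$, hence none contains $6$, hence none contains $5$. So $K=\{1,2,3,4\}$. Then $5$ and $6$ are added, and $7$ is not: $Q=\{1,\dots,6\}$.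

Two consequences of the definition will be used all the time. There is an ordering $u_1,u_2,\dots$ of $Q\setminus K$, fixed from now on, in which each $u_i$ has at least two neighbors in $K\cup\{u_1,\dots,u_{i-1}\}$. And no vertex outside $Q$ has two neighbors in $Q$.

**Definition 6 (2-orientable).** A graph is *2-orientable* if its edges can be oriented so that every vertex has in-degree at most $2$.

$K_5$ is 2-orientable: put the vertices on a circle and orient $i\to i+1$ and $i\to i+2$ modulo $5$. $K_6$ is not, since it has $15>2\cdot 6$ edges.

**Definition 7 (the random graph, w.h.p., $c_2$).** $G=G(n,c/n)$ has a vertex set $V$ of size $n$, and each edge is present independently with probability $c/n$, where $c>0$ is a constant. *With high probability* (w.h.p.) means with probability tending to $1$ as $n\to\infty$. The number $c_2\approx3.588$ is the threshold for 2-orientability: for $c<c_2$, $G$ is w.h.p. 2-orientable, and for $c>c_2$ it is w.h.p. not.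

As an example of a w.h.p. statement, $e(V)$ has mean at most $cn/2$ and variance at most $cn/2$, so by Chebyshev's inequality $e(V)\le cn$ w.h.p.

## 2. Rigidity of the whole core: the statements and the facts they rest on

The following known result may be used. For $c<c_2$, w.h.p. all rigid components of $G(n,c/n)$ span one, two or three vertices. For $c>c_2$, w.h.p. there is a giant rigid component, and it spans a $(1-o(1))$-fraction of the vertices of the $(3+2)$-core.

The question, from Kasiviswanathan, Moore and Theran, "The rigidity transition in random graphs", arXiv:1010.3605 (2010), is whether the $o(1)$ can be removed: *for $c>c_2$, is the entire $(3+2)$-core w.h.p. Laman-spanning?* This is a question about random graphs and not about all graphs. In two copies of $K_4$ sharing a vertex, the $(3+2)$-core is everything and is not rigid.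

The answer is yes. To state it with its extensions, put
$$\psi_j(x)=\Pr(\mathrm{Po}(x)\ge j),\qquad h(x)=\frac{x}{\psi_2(x)},\qquad \gamma_3=\min_{x>0}h(x),\qquad g(x)=\frac{x^2\mathrm e^{-x}}{\psi_2(x)}=\frac{x^2}{\mathrm e^x-1-x}.$$
Since $1/g(x)=\sum_{i\ge2}x^{i-2}/i!$, the function $g$ decreases strictly from $2$ to $0$ on $(0,\infty)$. Since $\psi_2'(x)=x\mathrm e^{-x}$, the derivative $h'$ has the sign of $\psi_2(x)-x^2\mathrm e^{-x}$, that is, of $1-g(x)$. So $h$ decreases up to the point $\mu_*$ with $g(\mu_*)=1$ and increases afterwards, and $h\to\infty$ at $0$ and at $\infty$. For $c>\gamma_3$ let $\mu=\mu(c)$ be the largest root of $h(\mu)=c$. Then $\mu>\mu_*$, and hence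
$$g(\mu)<1.\tag{1}$$
Put $q=\mu/c$. Then $q=\psi_2(\mu)=\psi_2(cq)$.

For orientation: $g(x)=1$ means $\mathrm e^x=1+x+x^2$. At $x=1.79$ the two sides are about $5.989<5.994$, and at $x=1.8$ about $6.050>6.04$. So $1.79<\mu_*<1.8$, and $\gamma_3\le h(1.8)=1.8/(1-2.8\,\mathrm e^{-1.8})<3.36$. Also $\psi_2(x)\le x/2$ by Markov's inequality, so $\gamma_3\ge2$.

**Theorem 1.** If $c>c_2$, then w.h.p. $G[Q]$ is Laman-spanning, and $Q$ is exactly the giant rigid component.

**Theorem 2 (absorption, all $c>\gamma_3$).** For every $c>\gamma_3$ there is $\delta=\delta(c)>0$ such that w.h.p. every rigid component $R$ with $|K\setminus R|\le\delta n$ satisfies $R=Q$.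

**Theorem 3 (classification).** If $c>c_2$, then w.h.p. the rigid components of $G(n,c/n)$ are $Q$ and components with $1$, $2$ or $3$ vertices. Moreover $|Q|/n\to q=\mu/c=1-\mathrm e^{-\mu}(1+\mu)$ in probability.

We use four cited facts. In them $B_r(v)$ is the rooted graph induced by the vertices at distance at most $r$ from $v$, with root $v$, and $|B_r(v)|$ is its number of vertices.

**(F1)** (Pittel–Spencer–Wormald, J. Combin. Theory B 67 (1996); Janson–Łuczak, Random Struct. Alg. 30 (2007).) If $c<\gamma_3$, w.h.p. $K=\emptyset$. If $c>\gamma_3$, then $|K|/n\to\psi_3(\mu)$ in probability.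

**(F2)** (Local convergence; van der Hofstad, *Random Graphs and Complex Networks* vol. 2, Ch. 2.) Let $\mathcal T$ be the Galton–Watson tree with offspring law $\mathrm{Po}(c)$ and root $o$. For fixed $r$ and any isomorphism-closed set $\mathcal H$ of finite rooted graphs, $\frac1n\#\{v:B_r(v)\in\mathcal H\}\to\Pr(B_r(\mathcal T,o)\in\mathcal H)$ in probability.

For example, the fraction of isolated vertices tends to $\Pr(\mathrm{Po}(c)=0)=\mathrm e^{-c}$. For a single isomorphism class, (F2) is the definition of local convergence. It extends to all $\mathcal H$: there are countably many classes and the limit probabilities sum to $1$, so for $\zeta>0$ there is a finite family $\mathcal F$ of classes of limit probability at least $1-\zeta$. W.h.p. at most $2\zeta n$ balls lie outside $\mathcal F$, so the fraction for $\mathcal H$ is within $2\zeta$ of the fraction for $\mathcal H\cap\mathcal F$, which converges to a number within $\zeta$ of the claimed limit.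

**(F3)** (Janson, Combin. Probab. Comput. 18 (2009).) For configuration-model multigraphs (recalled in Section 8) with $M=\sum d_v\to\infty$ and $\sum d_v^2=O(M)$, $\liminf\Pr(\text{simple})>0$.

**(F4)** The known result above: for $c>c_2$ w.h.p. there is a giant rigid component $R$, and for every fixed $\delta>0$ w.h.p. $|Q\setminus R|\le\delta n$.

**Why $c_2\ge\gamma_3$.** If $c<\gamma_3$, then w.h.p. $K=\emptyset$, so the vertices can be deleted one at a time, each having at most $2$ remaining neighbors when it goes. Orient each edge towards its earlier-deleted end. All in-degrees are at most $2$. So $G$ is w.h.p. 2-orientable for every $c<\gamma_3$, and hence $c_2\ge\gamma_3$.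

**Theorem 2 implies Theorem 1.** Let $c>c_2\ge\gamma_3$ and take $\delta$ from Theorem 2. By (F4), w.h.p. the giant component $R$ has $|K\setminus R|\le|Q\setminus R|\le\delta n$. By Theorem 2, $R=Q$. So $Q$ is rigid and is the giant component.

Sections 3–9 prove Theorem 2. Sections 10–12 prove Theorem 3.

**Remark (other ranges).** For $\gamma_3<c<c_2$ (a nonempty interval, as $\gamma_3<3.36$), $|Q|\ge|K|=\Theta(n)$ w.h.p. by (F1), while w.h.p. all rigid components have at most three vertices. So $Q$ is w.h.p. not Laman-spanning there. For $c<\gamma_3$, $Q=\emptyset$ w.h.p.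

## 3. Enlarging a rigid set by one vertex or by a cycle

Let $R$ be a rigid component that contains almost all of $K$, and let $U=K\setminus R$ be the part left over. We want $U=\emptyset$. The first tool is that a vertex with two edges into a rigid set can be added to it.

**Lemma 1.** Let $R$ be rigid. (i) If $v\notin R$ has at least $2$ neighbors in $R$, then $R\cup\{v\}$ is rigid. (ii) Let $C=\{v_1,\dots,v_k\}$, $k\ge3$, be disjoint from $R$ and the vertex set of a cycle of $G$. Suppose each $v_i$ has a neighbor $w_i\in R$, and the $w_i$ are not all equal. Then $R\cup C$ is rigid.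

*Proof of (i).* Let $L$ be a spanning Laman graph on $R$. Add $v$ and two edges from $v$ to $R$. The number of edges is $2|R|-3+2=2(|R|+1)-3$. Subsets of $R$ satisfy the Laman bound already. A set $A\cup\{v\}$ with $\emptyset\neq A\subseteq R$ spans at most $2|A|-3+2=2(|A|+1)-3$ edges if $|A|\ge2$, and at most $1$ edge if $|A|=1$. $\square$

Before (ii), here is why cycles appear. By (i) and the maximality of $R$, every $v\in U$ has at most one neighbor in $R$. But $v\in K$ has at least three neighbors in $K$, so at least two in $U$. Hence:

- $|U|=1$ or $|U|=2$ is impossible, since a vertex would need two neighbors inside $U$.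
- If $|U|=3$, then $U$ is a triangle, and each of its vertices has exactly one neighbor in $R$. Part (i) can do nothing here, because no single vertex can be added.
- If $|U|=4$, then $e(U)\in\{4,5,6\}$. If $e(U)=4$, then $U$ is a $4$-cycle in which each vertex has exactly one neighbor in $R$. The expected number of $4$-sets spanning at least $5$ edges is at most $\binom n4\cdot6\cdot(c/n)^5\le c^5/(4n)$, so w.h.p. there are none.

So the configuration to deal with is a cycle, each of whose vertices sends one edge to $R$. Counting suggests that all of it should be added at once: $k$ new vertices bring $k+k=2k$ new edges, exactly the number that Laman's count requires.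

*Proof of (ii).* Add to $L$ the $k$ cycle edges and the $k$ edges $v_iw_i$. This gives $2|R|-3+2k=2(|R|+k)-3$ edges. Let $A\subseteq R$ and $B\subseteq C$ with $|A\cup B|\ge2$; we check the bound $2(|A|+|B|)-3$.

- $B=\emptyset$: it holds in $L$.
- $\emptyset\ne B\ne C$: the set $B$ spans at most $|B|-1$ cycle edges and has at most $|B|$ edges to $A$. If $|A|\ge2$, the total is at most $2|A|-3+2|B|-1$. If $|A|=1$, it is at most $2|B|-1=2(|B|+1)-3$. If $A=\emptyset$, then $|B|\ge2$ and the total is at most $|B|-1\le2|B|-3$.
- $B=C$: if $|A|\ge2$, the total is at most $2|A|-3+2k$. If $|A|=1$, it is at most $k+(k-1)=2(k+1)-3$, because the $w_i$ are not all equal. If $A=\emptyset$, it is $k\le2k-3$, as $k\ge3$. $\square$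

The condition on the $w_i$ is needed. Suppose all $w_i=w$ and these are the only edges between $C$ and $R$. A Laman graph on $R\cup C$ has at most $2|R|-3$ edges inside $R$ and at most $2(k+1)-3$ inside $C\cup\{w\}$, in total at most $2(|R|+k)-4$, one too few. For $k=3$ this is a $K_4$ hanging from $R$ at one vertex.

## 4. Where a direct first-moment count stops

Every $v\in U$ has at least two neighbors in $U$, so $e(U)\ge|U|$, and equality means that $G[U]$ is a disjoint union of cycles. Lemma 1(ii) handles cycles. So it is natural to try to show by a first-moment count in $G(n,c/n)$ that w.h.p. no small set $S$ has $e(S)\ge|S|+1$.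

For a fixed size $s$ this works: the expected number of $s$-sets with at least $s+1$ edges is at most
$$\binom ns\binom{\binom s2}{s+1}\Big(\frac cn\Big)^{s+1}=O(1/n).$$
But $|U|$ is only known to be at most $\delta n$, and here $c>\gamma_3\ge2$. The expected number of pairs consisting of an $s$-cycle and a chord of it is
$$\frac{(n)_s}{2s}\cdot\frac{s(s-3)}2\Big(\frac cn\Big)^{s+1}=\frac{(n)_s}{n^s}\cdot\frac{c^{s+1}(s-3)}{4n},$$
where $(n)_s=n(n-1)\cdots(n-s+1)$. For $s=\lceil2\log n/\log c\rceil$ we have $(n)_s/n^s\to1$ and $c^s\ge n^2$, so this tends to infinity. The count fails from logarithmic size on, since each extra vertex on a cycle brings a factor $c>1$. A weaker statement does hold up to linear size: $e(S)\le(1+\varepsilon)|S|$ for all $|S|\le\delta_0n$ (Lemma 4 below). This leaves open exactly the window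
$$|U|+1\le e(U)\le(1+\varepsilon)|U|.$$

What the count does not use is that $U$ lies in the 3-core and that each vertex of $U$ has at most one neighbor in $K\setminus U$. When $e(U)\le(1+\varepsilon)|U|$, the average degree inside $U$ is close to $2$, so most vertices of $U$ have exactly two neighbors inside $U$ and one outside: they have degree exactly $3$ *in the core*. Suppose the core has $n_3$ vertices of degree $3$ and total degree $M$. Extending a path through one more such vertex gives $n_3$ choices of the vertex, $3\cdot2$ choices of an entering and a leaving half-edge, and probability about $1/M$ that the required half-edges match. The factor per vertex is then $6n_3/M$ in place of $c$. In Section 6 we find that w.h.p. $6n_3/M\le\rho$ for any fixed $\rho>g(\mu)$, and $g(\mu)<1$ is (1), which holds for every $c>\gamma_3$. So the sum over $s$ becomes a convergent geometric series, and each edge in excess of $|U|$ contributes a further factor of order $s/M$. That is the plan: learn the core degrees (Section 6), count in the core (Section 8), and leave the cycles to Lemma 1(ii) (Section 9).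

## 5. A rigid set with two vertices in $Q$ lies in $Q$

This section shows that $R$ cannot stick out of $Q$. It is deterministic.

**Lemma 2.** (i) Every nonempty $Y\subseteq V\setminus Q$ contains a vertex with at most $2$ neighbors in $Q\cup Y$. (ii) For nonempty $X\subseteq V\setminus Q$, at most $2|X|-1$ edges of $G[X\cup Q]$ meet $X$.

*Proof.* (i) Suppose every $y\in Y$ has at least $3$ neighbors in $Q\cup Y$. We build a set of induced minimum degree $\ge3$ containing $Y$. Let $Z_1$ be the set of those $u_i$ that have a neighbor in $Y$. Let $Z_0\subseteq Q\setminus K$ be the smallest set containing $Z_1$ such that $u_i\in Z_0$, $u_j\sim u_i$ and $j<i$ imply $u_j\in Z_0$. Put $Z=K\cup Z_0\cup Y$.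

- A vertex of $K$ has at least $3$ neighbors in $K\subseteq Z$.
- For $y\in Y$, all its neighbors in $Q$ lie in $K\cup Z_1\subseteq Z$. So all its neighbors in $Q\cup Y$, at least $3$ of them, lie in $Z$.
- A vertex $u_i\in Z_0$ has at least $2$ neighbors in $K\cup\{u_j:j<i\}$, and all of these lie in $Z$ by the closure property. It has one more neighbor in $Z$. If $u_i\in Z_1$, this is a neighbor in $Y$. If $u_i\notin Z_1$, then by minimality $Z_0\setminus\{u_i\}$ is not closed, which means that $u_i$ has a neighbor $u_l\in Z_0$ with $l>i$.

So $G[Z]$ has minimum degree at least $3$, hence $Z\subseteq K$. This contradicts $\emptyset\ne Y\subseteq V\setminus Q$.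

(ii) Apply (i) to $X$, delete the vertex found, apply (i) to the rest, and so on. Each deleted vertex has at most $2$ neighbors in the remaining part of $X\cup Q$. The last one has all its remaining neighbors in $Q$, hence at most $1$. The total is at most $2(|X|-1)+1$. $\square$

**Corollary 1.** If $R$ is rigid and $|R\cap Q|\ge2$, then $R\subseteq Q$.

*Proof.* Suppose $X=R\setminus Q\ne\emptyset$. A spanning Laman graph on $R$ has $2|R|-3$ edges, at most $2|R\cap Q|-3$ of them inside $R\cap Q$. So at least $2|X|$ of its edges meet $X$, and they lie in $G[X\cup Q]$. This contradicts Lemma 2(ii). $\square$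

## 6. The degree sequence of the 3-core

Let $c>\gamma_3$, and let $n_j$ be the number of $v\in K$ with exactly $j$ neighbors in $K$. The aim is the limit of $n_j/n$. The core is not a local object, so we approximate it by finitely many rounds of peeling, which are local, and control the difference with (F1).

**Step 6.1: second moments of balls.** This step bounds how far a small set of errors can spread. For every fixed $l$ there is $C_l$ with $\mathbb E|B_l(v)|^2\le C_l$ for all $n$ and $v$. Explore $B_l(v)$ breadth-first. Given the past, each explored vertex finds a number of new vertices that is binomial with at most $n$ trials and success probability $c/n$. So $|B_l(v)|$ is stochastically dominated by the size $Y_l$ of generations $0,\dots,l$ of a branching process with offspring law $X\sim\mathrm{Bin}(n,c/n)$. Here $Y_0=1$ and $Y_l=1+\sum_{i\le X}Y^{(i)}_{l-1}$ with independent copies. By $(a+b)^2\le2a^2+2b^2$ and Cauchy–Schwarz,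
$$\mathbb EY_l^2\le2+2\,\mathbb E\Big[X\sum_{i\le X}(Y_{l-1}^{(i)})^2\Big]=2+2\,\mathbb EX^2\,\mathbb EY_{l-1}^2\le2+2(c+c^2)\,\mathbb EY_{l-1}^2,$$
and induction on $l$ gives a bound independent of $n$.

**Lemma 3.** For each fixed $j\ge3$, $n_j/n\to\mathrm e^{-\mu}\mu^j/j!$ in probability.

*Proof.* **Step 6.2: peeling in rounds.** For a locally finite graph let $K_0$ be the set of all vertices and let $K_{t+1}$ be the set of vertices of $K_t$ with at least $3$ neighbors in $K_t$. By induction, any set of induced minimum degree $\ge3$ lies in every $K_t$; in $G$ this gives $K\subseteq K_t$. Also by induction, whether $v\in K_t$ is determined by $B_t(v)$, because for $u\sim v$ the ball $B_t(u)$ is determined by $B_{t+1}(v)$. Consequently the number $\deg_{K_t}(v)$ of neighbors of $v$ in $K_t$ is determined by $B_{t+1}(v)$.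

**Step 6.3: the tree.** Here we find the limit law in $\mathcal T$. In a rooted tree let $A_0$ be the set of all non-root vertices, and let $A_{t+1}$ consist of the non-root vertices with at least $2$ children in $A_t$. These sets decrease in $t$. In $\mathcal T$ put $A_\infty=\bigcap_tA_t$ and $K_\infty=\bigcap_tK_t$. For a non-root $x$, $\Pr(x\in A_t)=q_t$ with $q_0=1$ and $q_{t+1}=\psi_2(cq_t)$, since the number of children of $x$ in $A_t$ is $\mathrm{Po}(cq_t)$ by Poisson thinning. As $x\mapsto\psi_2(cx)$ is continuous and increasing, $q_t$ decreases to its largest fixed point in $[0,1]$. A fixed point $x>0$ satisfies $h(cx)=c$, so the largest one is $\mu/c=q$.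

Let $N_x$ be the number of children of $x$ in $A_\infty$. By thinning, $N_x\sim\mathrm{Po}(cq)=\mathrm{Po}(\mu)$. Each vertex has finitely many children and the $A_t$ decrease, so a non-root $x$ is in $A_\infty$ if and only if $N_x\ge2$.

If $N_x\ge3$, then $x$, its $A_\infty$-children, their $A_\infty$-children, and so on form a set of induced minimum degree $\ge3$: $x$ has at least three children in it, and every other member has its parent and at least two children. So this set lies in $K_\infty$. Conversely, $K_\infty$ has induced minimum degree $\ge3$, again by local finiteness. So every non-root vertex of $K_\infty$ has at least $2$ children in $K_\infty$, and hence, by induction on $t$, lies in every $A_t$. Therefore $o\in K_\infty$ if and only if $N_o\ge3$, and in that case $o$ has exactly $N_o$ neighbors in $K_\infty$. Since the $K_t$ decrease to $K_\infty$ and $o$ has finitely many neighbors, as $t\to\infty$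
$$\Pr(o\in K_t,\ \deg_{K_t}(o)=j)\to\mathrm e^{-\mu}\frac{\mu^j}{j!}\quad(j\ge3),\qquad\Pr(o\in K_t)\to\psi_3(\mu).\tag{2}$$

**Step 6.4: transfer to $G$.** Let $\eta\in(0,1)$. Choose $t$ so that the probabilities in (2), for our $j$, are within $\eta$ of their limits. By (F2), $|K_t|/n$ converges to a number at most $\psi_3(\mu)+\eta$, and by (F1) $|K|/n\to\psi_3(\mu)$. So w.h.p. $|K_t\setminus K|\le3\eta n$. For fixed $l$, Markov's inequality and Step 6.1 give $\sum_v|B_l(v)|^2\le C_l\eta^{-1/2}n$ with probability at least $1-\eta^{1/2}$. By Cauchy–Schwarz, with probability at least $1-\eta^{1/2}-o(1)$,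
$$\#\{v:\operatorname{dist}(v,K_t\setminus K)\le l\}\le\sum_{w\in K_t\setminus K}|B_l(w)|\le(3\eta n)^{1/2}(C_l\eta^{-1/2}n)^{1/2}=(3C_l)^{1/2}\eta^{1/4}n.\tag{3}$$
A vertex at distance more than $1$ from $K_t\setminus K$ is in $K$ if and only if it is in $K_t$, and it has the same number of neighbors in each. So by (3) with $l=1$, $n_j$ and $\#\{v\in K_t:\deg_{K_t}(v)=j\}$ differ by at most $(3C_1)^{1/2}\eta^{1/4}n$. By (F2) with $r=t+1$ and (2), the latter number is within $(\eta+o(1))n$ of $n\mathrm e^{-\mu}\mu^j/j!$ in probability. So for every $\zeta>0$ and all small enough $\eta$, the probability that $|n_j/n-\mathrm e^{-\mu}\mu^j/j!|>\zeta$ is at most $\eta^{1/2}+o(1)$. Let $\eta\to0$. $\square$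

**Step 6.5: what the count will use.** Let $M=\sum_{v\in K}\deg_K(v)\ge\sum_{j=3}^Jjn_j$ and $N\sim\mathrm{Po}(\mu)$. Taking $J$ large, for every $\eta>0$ w.h.p. $M/n\ge\mathbb E[N;N\ge3]-\eta=\mu\psi_2(\mu)-\eta$. By Lemma 3, $n_3/n\to\mu^3\mathrm e^{-\mu}/6$. Now
$$6\cdot\frac{\mu^3\mathrm e^{-\mu}}6\Big/\big(\mu\psi_2(\mu)\big)=g(\mu)<1$$
by (1). So we may fix $\rho\in(g(\mu),1)$, $\alpha=\mu^3\mathrm e^{-\mu}/12$ and $\Delta=c^2+2c+2$ such that w.h.p.
$$\frac{6n_3}M\le\rho,\qquad n_3\ge\alpha n,\qquad M\le3cn,\qquad\sum_{v\in K}\deg_K(v)^2\le\Delta n.\tag{4}$$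
The third bound holds because $M\le2e(V)$ and w.h.p. $e(V)\le cn$. For the fourth, $\sum_{v\in V}\deg(v)^2=2e(V)+2P$, where $P=\sum_v\binom{\deg(v)}2$ is the number of paths with two edges. We have $\mathbb EP\le n\cdot\frac{n^2}2\cdot\frac{c^2}{n^2}=\frac{c^2n}2$. In $\operatorname{Var}P$ only pairs of paths that share an edge contribute. Equal pairs contribute $O(n^3\cdot n^{-2})=O(n)$. Distinct pairs sharing one edge have $3$ edges in total on at most $4$ vertices and contribute $O(n^4\cdot n^{-3})=O(n)$. By Chebyshev's inequality w.h.p. $P\le\frac{c^2n}2+n$, so $\sum_v\deg(v)^2\le2cn+c^2n+2n=\Delta n$.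

## 7. Small sets span at most $(1+\varepsilon)|S|$ edges

This lemma confines $e(U)$ to the window of Section 4, and also excludes cycles joined to a single vertex.

**Lemma 4.** For every $\varepsilon\in(0,1)$ there is $\delta_0>0$ such that w.h.p. $e(S)\le(1+\varepsilon)|S|$ for all $S\subseteq V$ with $1\le|S|\le\delta_0n$.

*Proof.* Fix $s$ and let $r$ be the least integer exceeding $(1+\varepsilon)s$, so $r\ge s$. The expected number of $s$-sets $S$ with $e(S)\ge r$ is at most
$$\binom ns\binom{s(s-1)/2}r\Big(\frac cn\Big)^r\le\Big(\frac{\mathrm en}s\Big)^s\Big(\frac{\mathrm ecs^2}{2rn}\Big)^r\le\Big(\frac{\mathrm en}s\Big)^s\Big(\frac{\mathrm ecs}{2n}\Big)^r.$$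
If $\mathrm ec\delta_0/2\le1$, then for $s\le\delta_0n$ the last base is at most $1$, and since $r\ge(1+\varepsilon)s$ the bound is at most
$$\Big(\frac{\mathrm en}s\Big)^s\Big(\frac{\mathrm ecs}{2n}\Big)^{(1+\varepsilon)s}=\Big[a\Big(\frac sn\Big)^\varepsilon\Big]^s,\qquad a=\mathrm e\Big(\frac{\mathrm ec}2\Big)^{1+\varepsilon}.$$
Choose $\delta_0$ so that also $a\delta_0^\varepsilon\le\frac12$. The sum over $s\le\sqrt n$ is at most $\sum_{s\ge1}(an^{-\varepsilon/2})^s=o(1)$, and the sum over $\sqrt n<s\le\delta_0n$ is at most $\sum_{s>\sqrt n}2^{-s}=o(1)$. $\square$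

## 8. Counting sets with excess edges inside the core

We recall the *configuration model*. Given degrees $(d_v)_{v\in W}$ with even sum $M$, attach $d_v$ half-edges to each $v$ and take a uniform perfect matching of the $M$ half-edges. Each matched pair becomes an edge, so loops and multiple edges may occur. A simple graph with these degrees arises from exactly $\prod_vd_v!$ matchings (assign the half-edges at $v$ to the edges at $v$), so conditioned on being simple the result is a uniform simple graph with the given degrees. Example: four vertices of degree $3$ have $11\cdot9\cdot7\cdot5\cdot3=10395$ matchings, and the only simple outcome is $K_4$, so $\Pr(\text{simple})=6^4/10395\approx0.125$.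

**Lemma 5.** Let $c>\gamma_3$. There are $\varepsilon\in(0,\frac1{10}]$ and $\delta_1>0$ such that for every $0<\delta\le\delta_1$, w.h.p. there is no $S\subseteq K$ such that $1\le|S|\le\delta n$, every $v\in S$ has at most one neighbor in $K\setminus S$, and $|S|+1\le e(S)\le(1+\varepsilon)|S|$.

*Proof.* Call such a set $S$ bad.

**Step 8.1: the core is uniform given its degrees.** This permits counting in the configuration model. Condition on $K=W$ and on the degrees $(d_v)_{v\in W}$ of $G[W]$, all at least $3$. Suppose $G[W]=H$ has minimum degree $\ge3$. Then $K=W$ if and only if there is no nonempty $Y\subseteq V\setminus W$ all of whose vertices have at least $3$ neighbors in $W\cup Y$. Indeed, if such a $Y$ exists, then $W\cup Y$ has induced minimum degree $\ge3$ and lies in $K$. Conversely $W\subseteq K$ always, and if $K\ne W$, then $Y=K\setminus W$ is such a set. This condition depends only on the pairs not inside $W$, so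
$$\Pr(K=W,\ G[W]=H)=\Pr(G[W]=H)\cdot\Pr(\text{no such }Y)$$
depends on $H$ only through its number of edges. Hence, given $W$ and the degrees, the 3-core is uniform among simple graphs on $W$ with these degrees.

**Step 8.2: passing to the configuration model.** By (4) it suffices to treat degree sequences satisfying (4). For these, $M\ge3n_3\ge3\alpha n$ and $\sum d_v^2\le\Delta n\le\frac\Delta{3\alpha}M$. By (F3) there is $p_0>0$ such that for all large $n$ and all such degree sequences the configuration multigraph is simple with probability at least $p_0$; otherwise some sequence of such degree sequences would contradict (F3). As $\Pr(\cdot\mid\text{simple})\le\Pr(\cdot)/p_0$, passing to the simple graph costs a factor at most $1/p_0$. So it is enough to bound by $O(1/n)$, uniformly, the expected number of the following objects in the configuration model.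

**Step 8.3: the objects counted.** Let $S$ be bad in a simple outcome, with $|S|=s$ and $e(S)=m=s+k$, where $1\le k\le\varepsilon s$. For $v\in S$ let $H_v$ be the set of half-edges at $v$ matched to half-edges at $S$. Since $v$ has at most one neighbor in $W\setminus S$, $|H_v|\in\{d_v-1,d_v\}$. Also $\sum_{v\in S}|H_v|=2m$, and $\bigcup_{v\in S}H_v$ is matched within itself. We count all families $(S,(H_v)_{v\in S})$ with these properties. For a given family, the probability that its $2m$ half-edges are matched within themselves is, revealing partners one pair at a time,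
$$\prod_{i=1}^m\frac{2m-2i+1}{M-2i+1}\le\frac{2^mm!}{(M-2m)^m},\tag{5}$$
because $(2m-1)(2m-3)\cdots1\le(2m)(2m-2)\cdots2=2^mm!$. (That $2m<M$ is checked in Step 8.5.)

**Step 8.4: the number of families.** A vertex $v$ offers $d_v$ choices of $H_v$ of size $d_v-1$ and one of size $d_v$. With
$$F(z)=\sum_{v\in W}\big(d_vz^{d_v-1}+z^{d_v}\big),$$
the number of families with parameters $(s,k)$ is therefore at most $\frac1{s!}[z^{2m}]F(z)^s$: expanding $F^s$, each family is counted once for each of the $s!$ orderings of $S$. All $d_v\ge3$, and $z^2$ arises only from $d_v=3$, so $F(z)=z^2(3n_3+B(z))$ where $B$ has nonnegative coefficients, no constant term, and $B(1)\le\sum_v(d_v+1)\le2M$. Let $D=\max(1,2c/\alpha)$, so that $D\ge2M/(3n_3)$ by (4). In $(3n_3+B)^s$, a term using $B$ from $t$ factors contributes to $z^{2k}$ only if $t\le2k$. Since $2k\le2\varepsilon s\le s$,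
$$[z^{2m}]F^s=[z^{2k}](3n_3+B)^s\le\sum_{t=0}^{2k}\binom st(3n_3)^{s-t}(2M)^t\le(3n_3)^sD^{2k}\sum_{t\le2k}\binom st\le(3n_3)^s\Big(\frac{D\mathrm es}{2k}\Big)^{2k},\tag{6}$$
where the last inequality is the standard $\sum_{t\le x}\binom st\le(\mathrm es/x)^x$ for integers $1\le x\le s$.

**Step 8.5: putting it together.** We have $m!/s!=(s+1)\cdots(s+k)\le(2s)^k$ and $m\le2s$, and
$$\frac{2m}M\le\frac{4s}M\le\frac{4\delta}{3\alpha}=:\eta.$$
Multiplying (5), (6) and $1/s!$, and using $(M-2m)^{-m}\le M^{-s-k}(1-\eta)^{-m}\le M^{-s-k}(1-\eta)^{-2s}$, the expected number of families with parameters $(s,k)$ is at most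
$$\Big(\frac{6n_3}M\Big)^s\Big(\frac{4s}M\Big)^k(1-\eta)^{-2s}\Big(\frac{D\mathrm es}{2k}\Big)^{2k}.\tag{7}$$
Here the $2^m=2^s2^k$ of (5) turned $3n_3$ into $6n_3$ and $2s$ into $4s$. The logarithm of $x\mapsto(D\mathrm es/(2x))^{2x}$ has derivative $2\log(Ds/(2x))\ge0$ for $0<x\le Ds/2$, so for $k\le\varepsilon s\le Ds/2$ the last factor is at most $(D\mathrm e/(2\varepsilon))^{2\varepsilon s}$. Now choose the constants. As $(D\mathrm e/(2\varepsilon))^{2\varepsilon}\to1$ when $\varepsilon\to0$, choose $\varepsilon\le\frac1{10}$ so that $(D\mathrm e/(2\varepsilon))^{2\varepsilon s}\le\rho^{-s/4}$. Then choose $\delta_1$ so that for all $\delta\le\delta_1$ we have $(1-\eta)^{-2}\le\rho^{-1/4}$ and $\eta\le\frac12$ (so in particular $2m<M$). With $6n_3/M\le\rho$, the bound (7) becomes $\rho^{s/2}(4s/M)^k$ with $4s/M\le\frac12$. Summing over $k\ge1$ and then over $s\ge1$ gives at most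
$$\sum_{s\ge1}\rho^{s/2}\cdot\frac{8s}M=O(1/n).\qquad\square$$

**Why the excess must be at least one.** The factor $1/n$ comes from $k\ge1$. For $k=0$ the first moment cannot give $o(1)$. For fixed $s\ge3$, the expected number of $s$-cycles on vertices of degree $3$ in the configuration model is
$$\frac{(n_3)_s}{2s}\,6^s\prod_{i=1}^s\frac1{M-2i+1}\ge(1-o(1))\frac1{2s}\Big(\frac{6n_3}M\Big)^s\ge(1-o(1))\frac1{2s}\Big(\frac{2\alpha}c\Big)^s$$
by (4), which is bounded away from $0$. (Choose the cycle, then at each vertex an ordered pair of its three half-edges.) So cycles have to be handled structurally, by Lemma 1(ii).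

## 9. Absorption: proof of Theorems 2 and 1

**Step 9.1: constants.** Take $\varepsilon,\delta_1$ from Lemma 5, then $\delta_0=\delta_0(\varepsilon)$ from Lemma 4, and put $\delta=\min(\delta_1,\delta_0/2,\psi_3(\mu)/2)$. W.h.p. the conclusions of Lemma 4 and of Lemma 5 (for this $\delta$) hold, and $|K|\ge\frac34\psi_3(\mu)n$ by (F1). Assume this, with $n$ large. Everything that follows is deterministic.

**Step 9.2: $R\subseteq Q$.** Let $R$ be a rigid component with $|K\setminus R|\le\delta n$. Then $|R\cap Q|\ge|R\cap K|\ge\frac14\psi_3(\mu)n\ge2$. In particular $R$ is not trivial, so it is rigid, and $R\subseteq Q$ by Corollary 1.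

**Step 9.3: $K\subseteq R$.** Suppose $U=K\setminus R\ne\emptyset$. By Lemma 1(i) and the maximality of $R$, each $v\in U$ has at most one neighbor in $R$. Since $K\setminus U\subseteq R$, it has at most one neighbor in $K\setminus U$. As $v$ has at least $3$ neighbors in $K$, it has at least $2$ in $U$. So $e(U)\ge|U|$. By Lemma 4, $e(U)\le(1+\varepsilon)|U|$. By Lemma 5 applied to $S=U$, $e(U)\ge|U|+1$ is impossible. So $e(U)=|U|$, and since all degrees in $G[U]$ are at least $2$, $G[U]$ is $2$-regular. Let $C$ be a component of $G[U]$, a cycle on $v_1,\dots,v_k$ with $k\ge3$. Each $v_i$ has exactly $2$ neighbors in $U$, hence at least one in $K\setminus U\subseteq R$, hence exactly one neighbor $w_i$ in $R$.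

- If the $w_i$ are not all equal, $R\cup C$ is rigid by Lemma 1(ii), contradicting the maximality of $R$.
- If all $w_i=w$, then $C\cup\{w\}$ has $k+1\le\delta n+1\le\delta_0n$ vertices and spans at least $2k$ edges. As $k\ge3$, $2k>1.1(k+1)$. Since $\varepsilon\le\frac1{10}$, this contradicts Lemma 4.

Hence $U=\emptyset$.

**Step 9.4: $R=Q$.** Suppose $Q\not\subseteq R$. As $K\subseteq R$, there is a first $u_i\notin R$. It has at least $2$ neighbors in $K\cup\{u_1,\dots,u_{i-1}\}\subseteq R$, so $R\cup\{u_i\}$ is rigid by Lemma 1(i), contradicting maximality. So $Q\subseteq R$, and $R=Q$. $\blacksquare$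

This proves Theorem 2, and with it Theorem 1, as shown in Section 2: for $c>c_2$, w.h.p. the entire $(3+2)$-core is Laman-spanning.

## 10. The size of the $(3+2)$-core

This section proves $|Q|/n\to q$ in probability for every $c>\gamma_3$, the second statement of Theorem 3. The notation $A_t,q_t,K_t,K_\infty,N_x$ is that of Section 6.

**Step 10.1: upper bound.** We show that a vertex of $Q$ with a tree-like neighborhood has two children in $A_t$. For $x,y\in Q$ write $x\prec y$ if $x\in K$, or if $x=u_i$, $y=u_j$ with $i<j$. Every $v\in Q$ has at least $2$ neighbors $x\prec v$, by the definitions of $K$ and of the ordering. Moreover, if $x\sim y$ and $x\prec y$, then $x$ has at least $2$ neighbors $z\ne y$ with $z\prec x$. For $x\in K$, use its at least $3$ neighbors in $K$, at most one of which is $y$. For $x=u_i$ we have $y=u_j$ with $j>i$, so $y$ is not among the at least $2$ neighbors of $x$ in $K\cup\{u_1,\dots,u_{i-1}\}$.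

Let $v\in Q$ be such that $B_{t+1}(v)$ is a tree, rooted at $v$. Claim: every $x\in Q$ at depth $d\ge1$ with parent $y\in Q$ and $x\prec y$ lies in $A_s$ whenever $0\le s\le t+1-d$. For $s=0$ this is trivial. For $s\ge1$ we have $d\le t$, so all neighbors of $x$ are in the ball. The two neighbors $z\prec x$, $z\ne y$, are children of $x$ at depth $d+1$, and by induction they lie in $A_{s-1}$, as $s-1\le t+1-(d+1)$. So $x\in A_s$. Applying the claim with $d=1$ and $s=t$ to two neighbors $x\prec v$ shows that $v$ has at least $2$ children in $A_t$.

In $\mathcal T$ the root has at least $2$ children in $A_t$ with probability $\psi_2(cq_t)=q_{t+1}$. By (F2) all but $o(n)$ of the balls $B_{t+1}(v)$ are trees, and $|Q|/n\le q_{t+1}+o(1)$ in probability. Let $t\to\infty$.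

**Step 10.2: lower bound, reduction to the tree.** For a vertex set $D$ let $D^0=D$ and $D^{i+1}=D^i\cup\{v:v\text{ has at least 2 neighbors in }D^i\}$. Then $Q\supseteq K^l$ for every $l$. Whether $v\in D^l$ depends only on $B_l(v)$ and $D\cap B_l(v)$. So $(K_t)^l\setminus K^l$ lies within distance $l$ of $K_t\setminus K$, and by (3), for each $\eta$ and a suitable $t$, it has at most $(3C_l)^{1/2}\eta^{1/4}n$ elements with probability at least $1-\eta^{1/2}-o(1)$. By (F2) with $r=t+l$, $|(K_t)^l|/n\to\Pr(o\in(K_t)^l)\ge\Pr(o\in(K_\infty)^l)$, where the inequality holds because $K_t\supseteq K_\infty$ in $\mathcal T$. Letting $\eta\to0$ with $l$ fixed, $|Q|/n\ge\Pr(o\in(K_\infty)^l)-o(1)$ in probability for each fixed $l$.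

**Step 10.3: lower bound in the tree.** Put $E_0=\{x:N_x\ge3\}$, which is contained in $K_\infty$ by Step 6.3, and
$$E_{l+1}=\{x:N_x\ge3\}\cup\{x:N_x=2,\text{ both }A_\infty\text{-children of }x\text{ in }E_l\}.$$
By induction $E_l\subseteq(K_\infty)^l$. Let $r_l=\Pr(x\in E_l\mid N_x\ge2)$ and
$$p=\Pr(N=2\mid N\ge2)=\frac{\mu^2\mathrm e^{-\mu}/2}{\psi_2(\mu)}=\frac{g(\mu)}2<\frac12.$$
Given $N_x=2$, the subtrees at the two $A_\infty$-children are independent and distributed as the subtree of a vertex $x'$ conditioned on $N_{x'}\ge2$. So $r_0=1-p$ and $r_{l+1}=1-p+pr_l^2$. The equation $r=1-p+pr^2$ factors as $(r-1)(pr-(1-p))=0$. Its roots are $1$ and $(1-p)/p>1$. The sequence starts below $1$ and increases, so $r_l\uparrow1$. By thinning, the number of $A_\infty$-children of $o$ in $E_l$ is $\mathrm{Po}(cqr_l)=\mathrm{Po}(\mu r_l)$. Hence $\Pr(o\in(K_\infty)^{l+1})\ge\psi_2(\mu r_l)\to\psi_2(\mu)=q$. With Steps 10.1 and 10.2, $|Q|/n\to q$ in probability, and $q=\psi_2(\mu)=1-\mathrm e^{-\mu}(1+\mu)$.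

## 11. Outside $Q$ the graph is subcritical

**Step 11.1: $c(1-q)<1$ for $c>c_2$.** This is the mean-degree condition for $G-Q$. As $c=\mu/\psi_2(\mu)$ and $1-q=1-\psi_2(\mu)=\mathrm e^{-\mu}(1+\mu)$,
$$c(1-q)<1\iff\mu(1-\psi_2(\mu))<\psi_2(\mu)\iff(1+\mu)(1-\psi_2(\mu))<1\iff(1+\mu)^2<\mathrm e^\mu.$$
Now $\mathrm e^{2.52}=\mathrm e^{2.5}\,\mathrm e^{0.02}>12.18\cdot1.02>12.42>12.3904=3.52^2$. The function $\mathrm e^x-(1+x)^2$ increases for $x\ge2.52$, since its derivative $\mathrm e^x-2(1+x)$ is positive at $2.52$ and has derivative $\mathrm e^x-2>0$. So it suffices that $\mu>2.52$. We have $g(2.52)<6.3504/8.90<1$, so $2.52>\mu_*$ and $h$ increases on $[2.52,\infty)$. Also $h(2.52)<2.52/(1-3.52/12.42)<3.53<c_2$. This is the only place in the proof where the numerical value $c_2\approx3.588$ is used. Since $h(\mu)=c>c_2>h(2.52)$ and $\mu>\mu_*$, we get $\mu>2.52$.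

**Step 11.2: the law of $G-Q$ given $Q$.** The purpose is to compare $G-Q$ with an unconditioned random graph. Let $H$ be a graph on $W$ with $\Pr(Q=W,G[W]=H)>0$. Then $H$ is its own $(3+2)$-core: when $Q=W$, the 3-core of $G$ lies in $W$, so it is the 3-core of $H$, and all additions happen inside $W$. We claim
$$\{Q=W,\ G[W]=H\}=\{G[W]=H\}\cap\mathcal D_W,$$
where $\mathcal D_W$ is the event that (a) every vertex outside $W$ has at most $1$ neighbor in $W$, and (b) every nonempty $Y\subseteq V\setminus W$ contains a vertex with at most $2$ neighbors in $W\cup Y$.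

- "$\subseteq$": (a) is the maximality of $Q$, and (b) is Lemma 2(i).
- "$\supseteq$": put $Y=K\setminus W$. If $Y\ne\emptyset$, then by (b) some vertex of $Y\subseteq K$ has at most $2$ neighbors in $W\cup Y\supseteq K$, which is impossible. So $K\subseteq W$, and $K$ is the 3-core of $H$. The additions recover $W$, because $H$ is its own $(3+2)$-core, and by (a) they never leave $W$. So $Q=W$.

The event $\mathcal D_W$ is decreasing in the pairs not inside $W$, and these pairs are independent of $G[W]$. Harris' inequality says that for independent edges an increasing event and a decreasing event satisfy $\Pr(\mathcal I\cap\mathcal D)\le\Pr(\mathcal I)\Pr(\mathcal D)$. Hence, conditionally on $Q=W$, $G[W]=H$, any increasing event of $G[V\setminus W]$ is at most as likely as in a binomial random graph on $n-|W|$ vertices with edge probability $c/n$.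

**Step 11.3: components of $G-Q$ are logarithmic.** By Section 10 and Step 11.1, w.h.p. $c(n-|Q|)/n\le1-\kappa$ for some fixed $\kappa\in(0,1)$. Take a binomial random graph on $n'$ vertices with edge probability $c/n$ and $cn'/n\le1-\kappa$, and explore the component of a given vertex. If the component has more than $\ell$ vertices, then the first $\ell$ explored vertices together find at least $\ell$ new ones. That number is dominated by $X\sim\mathrm{Bin}(\ell n',c/n)$, of mean at most $(1-\kappa)\ell$. For $\theta=-\log(1-\kappa)>0$,
$$\Pr(X\ge\ell)\le\mathrm e^{-\theta\ell}\,\mathbb E\mathrm e^{\theta X}\le\exp\big(\ell[(1-\kappa)(\mathrm e^\theta-1)-\theta]\big)=\mathrm e^{-\ell I},\qquad I=-\kappa-\log(1-\kappa)>0.$$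
Taking $\ell=\lceil2\log n/I\rceil$, the probability is at most $n^{-2}$, so w.h.p. no component has more than $\ell\le b\log n$ vertices, where $b=3/I$ and $n$ is large, uniformly in $n'$. The existence of a component with more than $b\log n$ vertices is an increasing event. By Step 11.2, w.h.p. all components of $G-Q$ have at most $b\log n$ vertices.

## 12. All other rigid components have at most three vertices

**Step 12.1: Laman graphs have no cut vertex.** A Laman graph on $k\ge3$ vertices is connected and stays connected after removing any one vertex. Suppose the vertex set splits into nonempty $X_1,X_2$ with no edges between them. A set $X_i$ spans at most $2|X_i|-2$ edges (also if $|X_i|=1$), so there are at most $(2|X_1|-2)+(2|X_2|-2)=2k-4$ edges, too few. Suppose that removing $w$ leaves such a split, so $|X_1|+|X_2|=k-1$. Every edge lies in $X_1\cup\{w\}$ or $X_2\cup\{w\}$, so there are at most $(2(|X_1|+1)-3)+(2(|X_2|+1)-3)=2k-4$ edges, again too few.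

**Step 12.2: proof of Theorem 3.** Let $c>c_2$. By Theorem 1, w.h.p. $Q$ is a rigid component. Assume this, the conclusion of Step 11.3, and the conclusion of Lemma 4 with $\varepsilon=\frac1{10}$. Let $R'\ne Q$ be a rigid component with $k=|R'|\ge4$. If $|R'\cap Q|\ge2$, then $R'\subseteq Q$ by Corollary 1, and $R'=Q$ by maximality, a contradiction. So $|R'\cap Q|\le1$. By Step 12.1, $G[R'\setminus Q]$ is connected, so $R'\setminus Q$ lies in one component of $G-Q$, and $k\le1+b\log n$ by Step 11.3. But $R'$ spans at least $2k-3$ edges, and $2k-3>1.1k$ for $k\ge4$, since then $0.9k\ge3.6>3$. For large $n$ we have $1+b\log n\le\delta_0n$, and this contradicts Lemma 4. So every rigid component other than $Q$ has at most $3$ vertices. The limit of $|Q|/n$ was proved in Section 10. $\blacksquare$
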